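\title{Almost all ideal Prouhet--Tarry--Escott solutions of size four are symmetric}

\begin{abstract}
We count pairs of distinct multisets of four integers in $[-H,H]$ whose first, second and third power sums agree. The pairs that are symmetric about a common center are known to number $\frac{4\log 2}{3\pi^2}H^3\log H+O(H^3)$. We prove that the number of remaining pairs is $\ll H^{3-1/51}$ and $\gg H^2\log H$. Hence the number of all pairs is $H^{3+o(1)}$, and it satisfies the same asymptotic formula as the number of symmetric ones. The proof factors the cubic equation through a $3\times3$ matrix of integers, which places the solutions on a family of plane conics, and then counts the conics and the points on each of them.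
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{ideal Prouhet--Tarry--Escott solution of size four and degree three}, or simply a \emph{solution}, is a pair of multisets $A=\{a_1,a_2,a_3,a_4\}$, $B=\{b_1,b_2,b_3,b_4\}$ of integers with
\begin{equation}\label{eq:pte}
\sum_i a_i=\sum_i b_i,\qquad \sum_i a_i^2=\sum_i b_i^2,\qquad \sum_i a_i^3=\sum_i b_i^3 .
\end{equation}
It is \emph{nontrivial} if $A\ne B$ as multisets. By Newton's identities, \eqref{eq:pte} says that the polynomials $\prod_i(t-a_i)$ and $\prod_i(t-b_i)$ differ by a constant. Thus integer translates of a solution are solutions, and degree three is the most that four numbers allow: equality of the fourth power sums as well would force $A=B$. A solution has \emph{height at most $H$} if all eight entries lie in $[-H,H]$. Let $N(H)$ be the number of nontrivial solutions of height at most $H$, where the order inside each multiset is ignored, $(A,B)$ is identified with $(B,A)$, and distinct translates are counted separately.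

How large should $N(H)$ be? There are about $H^8$ choices of the entries, and the three differences of power sums range over about $H\cdot H^2\cdot H^3$ values, so a probabilistic guess is $H^2$. One family is much larger. Call a solution \emph{symmetric} if
\[
A=\{c\pm r,\ c\pm s\},\qquad B=\{c\pm r',\ c\pm s'\}
\]
for a common center $c\in\frac12\mathbb Z$. The power sums of such an $A$ are $4c$, $4c^2+2(r^2+s^2)$ and $4c^3+6c(r^2+s^2)$, so \eqref{eq:pte} collapses to the single equation $r^2+s^2=r'^2+s'^2$. For instance, $11^2+3^2=9^2+7^2$ and $c=11/2$ give $\{0,4,7,11\}$ and $\{1,2,9,10\}$. Five parameters and one quadratic equation suggest about $H^3$ solutions. Let $N_{\mathrm{sym}}(H)$ be the number of nontrivial symmetric solutions of height at most $H$, with the same conventions. It is known that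
\begin{equation}\label{eq:sym}
N_{\mathrm{sym}}(H)=\frac{4\log 2}{3\pi^2}H^3\log H+O(H^3),
\end{equation}
and we use this formula without proof.

So the probabilistic guess fails by a full power of $H$ on one special family, and one must ask whether something still larger hides among the other solutions. The question, which comes from the paper of Tsai, Lee and Takahashi \cite{TLT}, is whether
\[
N(H)=H^{3+o(1)}\qquad(H\to\infty).
\]
By \eqref{eq:sym}, this would mean that the symmetric solutions account for all solutions up to subpolynomial factors: $N_{\mathrm{sym}}(H)/N(H)\ge H^{-o(1)}$. We show that the answer is yes. Put $N_{\mathrm{asym}}(H)=N(H)-N_{\mathrm{sym}}(H)$, the number of nontrivial solutions of height at most $H$ that are not symmetric.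

\begin{theorem}\label{thm:one}
For every $\varepsilon>0$ we have $N_{\mathrm{asym}}(H)\ll_\varepsilon H^{3+\varepsilon}$. Consequently $N(H)=H^{3+o(1)}$.
\end{theorem}

\begin{theorem}\label{thm:two}
For large $H$,
\[
H^2\log H\ll N_{\mathrm{asym}}(H)\ll H^{3-1/51}.
\]
Consequently
\[
N(H)=\frac{4\log 2}{3\pi^2}H^3\log H+O(H^3),\qquad \frac{N_{\mathrm{sym}}(H)}{N(H)}=1-O(H^{-1/51}).
\]
\end{theorem}

The exponent $1/51$ is not optimized. Formula \eqref{eq:sym} enters only in the sentences that begin with ``Consequently''; the bounds for $N_{\mathrm{asym}}$ rest on the divisor bound, Chebyshev's estimate for primes, and the basic facts on ideals and units in quadratic fields. Theorem~\ref{thm:two} contains Theorem~\ref{thm:one}, but the proof of Theorem~\ref{thm:one} is the first stage of the proof of Theorem~\ref{thm:two}, and it shows which range of parameters needs a further argument.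

A linear change of variables turns the cubic equation in \eqref{eq:pte} into the multiplicative equation $X_1X_2X_3=U_1U_2U_3$ (Section~\ref{sec:reduction}). Its solutions are the row and column products of $3\times3$ matrices, and with the off-diagonal entries fixed the quadratic equation is a conic in the diagonal entries. One such conic gives the lower bound (Section~\ref{sec:conics}). For the upper bound we normalize the matrix so that the diagonal is large (Section~\ref{sec:admissible}), bound the number of points on each conic (Section~\ref{sec:points}), and bound the number of conics (Section~\ref{sec:frames}). This saves a power of $H$ unless all nine entries have nearly the same size, and that range is treated by a divisibility argument (Section~\ref{sec:balanced}).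

\medskip\noindent\textbf{Notation.} From Section~\ref{sec:reduction} on, $Q\ge2$ is a real parameter. We write $f\lessapprox g$ if for every $\varepsilon>0$ we have $f\le C(\varepsilon)Q^\varepsilon g$ with $C(\varepsilon)$ depending on $\varepsilon$ alone. Constants implied by $\ll$, $\gg$ and $O$ are absolute unless a dependence is indicated. The divisor bound $\tau(n)\ll_\varepsilon n^\varepsilon$ gives $\tau(n)\lessapprox1$ for positive integers $n$ bounded by a fixed power of $Q$. An integer vector is \emph{primitive} if the greatest common divisor of its coordinates is $1$.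

\section{Reduction to a multiplicative equation}\label{sec:reduction}

Symmetry of $A$ means that $A$ splits into two pairs with equal sums. This suggests taking as coordinates the three differences of pair sums. For an ordering of $A$ put $S=\sum_i a_i$ and
\[
x_1=a_1+a_2-a_3-a_4,\qquad x_2=a_1-a_2+a_3-a_4,\qquad x_3=a_1-a_2-a_3+a_4,
\]
and define $u=(u_1,u_2,u_3)$ in the same way from an ordering of $B$. The data $(S,x)$ determine the ordered entries:
\begin{equation}\label{eq:inverse}
\begin{aligned}
4a_1&=S+x_1+x_2+x_3, &\qquad 4a_2&=S+x_1-x_2-x_3,\\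
4a_3&=S-x_1+x_2-x_3, &\qquad 4a_4&=S-x_1-x_2+x_3.
\end{aligned}
\end{equation}
Let $\mathcal W$ be the group of order $24$ of maps of $\mathbb R^3$ that permute the coordinates and change an even number of signs.

\begin{lemma}\label{lem:reduction}
Let $A$ and $B$ be multisets of four integers with the same sum $S$.
\begin{enumerate}
\item[(i)] As the ordering of $A$ varies, $x$ runs through one full orbit of $\mathcal W$. Hence $A=B$ if and only if $u\in\mathcal Wx$.
\item[(ii)] $(A,B)$ is a solution if and only if $\sum_i x_i^2=\sum_j u_j^2$ and $x_1x_2x_3=u_1u_2u_3$.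
\item[(iii)] A solution is symmetric if and only if $x_1x_2x_3=0$.
\item[(iv)] A solution with $x_1x_2x_3\ne0$ is nontrivial if and only if $x_i^2\ne u_j^2$ for all $i,j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let permutations of $\{1,2,3,4\}$ act on the indices of the $a_i$. The transposition $(23)$ swaps $x_1,x_2$ and fixes $x_3$; the transposition $(34)$ swaps $x_2,x_3$ and fixes $x_1$; the product $(12)(34)$ negates $x_2,x_3$ and fixes $x_1$; and $(13)(24)$ negates $x_1,x_3$ and fixes $x_2$. These four permutations generate $S_4$, and the four maps generate $\mathcal W$. The second statement follows from \eqref{eq:inverse}.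

(ii) Squaring the four equations \eqref{eq:inverse} and adding, the cross terms cancel and $4\sum a_i^2=S^2+x_1^2+x_2^2+x_3^2$. So the second power sums agree if and only if $\sum x_i^2=\sum u_j^2$. Write $a_i=S/4+\xi_i$ with $\sum\xi_i=0$. Then $x_1=2(\xi_1+\xi_2)$, $x_2=2(\xi_1+\xi_3)$, $x_3=2(\xi_1+\xi_4)$, and
\[
\tfrac18x_1x_2x_3=\xi_1^3+\xi_1^2(\xi_2+\xi_3+\xi_4)+\xi_1(\xi_2\xi_3+\xi_2\xi_4+\xi_3\xi_4)+\xi_2\xi_3\xi_4 .
\]
The first two terms cancel because $\xi_2+\xi_3+\xi_4=-\xi_1$, and the rest is the third elementary symmetric function $e_3(\xi)$. Newton's identity $\sum\xi_i^3=e_1^3-3e_1e_2+3e_3$ with $e_1=0$ gives $x_1x_2x_3=\frac83\sum\xi_i^3$. Finally $\sum a_i^2=S^2/4+\sum\xi_i^2$ and $\sum a_i^3=S^3/16+\frac34S\sum\xi_i^2+\sum\xi_i^3$. So, once the second power sums agree, the third power sums agree if and only if $x_1x_2x_3=u_1u_2u_3$.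

(iii) By (i) the product $x_1x_2x_3$ does not depend on the ordering. If $A=\{c\pm r,c\pm s\}$, the ordering $(c+r,c-r,c+s,c-s)$ has $x_1=0$. Conversely, if $x_1x_2x_3=0$, then after reordering $x_1=0$, that is, $a_1+a_2=a_3+a_4=S/2$. So $A$ is symmetric about $c=S/4$, and $2c=a_1+a_2$ is an integer. By (ii) also $u_1u_2u_3=0$, and $B$ is symmetric about the same center $S/4$.

(iv) If $A=B$, then $x_1^2=u_j^2$ for some $j$ by (i). Conversely, suppose that $x_i^2=u_j^2$; after reordering, $i=j=1$. By (ii), $x_2^2+x_3^2=u_2^2+u_3^2$, and $x_2^2x_3^2=u_2^2u_3^2$ since $x_1^2=u_1^2\ne0$. Two pairs of numbers with the same sum and product coincide, so $\{x_2^2,x_3^2\}=\{u_2^2,u_3^2\}$. Thus $u$ arises from $x$ by a permutation and sign changes, and the number of sign changes is even because the products are equal and nonzero. By (i), $A=B$.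
\end{proof}

Let $M(Q)$ be the number of sextuples $(X_1,X_2,X_3,U_1,U_2,U_3)$ of integers in $[1,Q]$ with
\begin{equation}\label{eq:system}
X_1X_2X_3=U_1U_2U_3,\qquad \sum_iX_i^2=\sum_jU_j^2,\qquad X_i\ne U_j\ \text{ for all } i,j,
\end{equation}
and let $M^*(Q)$ be the number of those that are primitive. A nontrivial non-symmetric solution of height at most $H$, with orderings chosen, is determined by $S$, by the sextuple $(|x_i|,|u_j|)$, and by six signs. We have $|S|,|x_i|,|u_j|\le 4H$, and the sextuple satisfies \eqref{eq:system} by Lemma~\ref{lem:reduction}. Hence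
\begin{equation}\label{eq:NM}
N_{\mathrm{asym}}(H)\le (8H+1)\cdot2^6\cdot M(4H).
\end{equation}
The conditions \eqref{eq:system} are homogeneous, so sorting by the greatest common divisor $g$ gives $M(Q)=\sum_{g\le Q}M^*(Q/g)$. A bound $M^*(y)\ll y^\theta$ with $\theta>1$ therefore gives $M(Q)\ll Q^\theta\sum_g g^{-\theta}\ll_\theta Q^\theta$. The upper bounds in both theorems will follow from the next statement. (For $y<2$ all entries equal $1$, so $M^*(y)=0$ and the restriction $Q\ge2$ is harmless.)

\begin{proposition}\label{prop:main}
We have \textup{(i)} $M^*(Q)\lessapprox Q^2$, and more precisely \textup{(ii)} $M^*(Q)\lessapprox Q^{2-2/101}$.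
\end{proposition}

For comparison, choosing $X_1,X_2,X_3$ freely and then $U_1,U_2$ as divisors of $X_1X_2X_3$ gives only $M(Q)\lessapprox Q^3$. Without the conditions $X_i\ne U_j$ the exponent $3$ would be the truth, since every $X$ could be paired with $U=X$. So we must save a factor $Q$, and the argument must distinguish the sextuples in \eqref{eq:system} from the \emph{trivial} ones, in which $U$ is a permutation of $X$.

\section{Matrices, conics, and the lower bound}\label{sec:conics}

The row products and the column products of any $3\times3$ matrix have the same product. So let $(n_{ij})$ be a $3\times 3$ matrix of integers, write $z_i=n_{ii}$ for its diagonal entries, and put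
\[
\begin{pmatrix} z_1&n_{12}&n_{13}\\ n_{21}&z_2&n_{23}\\ n_{31}&n_{32}&z_3\end{pmatrix},
\qquad X_i=\prod_jn_{ij}=z_iR_i,\qquad U_j=\prod_in_{ij}=z_jC_j,
\]
where
\begin{equation}\label{eq:RC}
\begin{aligned}
R_1&=n_{12}n_{13}, &\quad R_2&=n_{21}n_{23}, &\quad R_3&=n_{31}n_{32},\\
C_1&=n_{21}n_{31}, &\quad C_2&=n_{12}n_{32}, &\quad C_3&=n_{13}n_{23}.
\end{aligned}
\end{equation}
Then $X_1X_2X_3=U_1U_2U_3$ holds identically. Since $X_i^2-U_i^2=(R_i^2-C_i^2)z_i^2$, the equation $\sum X_i^2=\sum U_j^2$ becomes
\begin{equation}\label{eq:conic}
\alpha_1z_1^2+\alpha_2z_2^2+\alpha_3z_3^2=0,\qquad \alpha_i=R_i^2-C_i^2 .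
\end{equation}
For fixed off-diagonal entries with $\alpha_1\alpha_2\alpha_3\ne0$ this is a nonsingular conic in the diagonal entries. It always has a rational point. For $z=(n_{32},n_{13},n_{21})$ the definitions give $X_1=U_2=n_{12}n_{13}n_{32}$, $X_2=U_3=n_{13}n_{21}n_{23}$ and $X_3=U_1=n_{21}n_{31}n_{32}$, so the sums of squares agree and
\begin{equation}\label{eq:trivialpoint}
\alpha_1n_{32}^2+\alpha_2n_{13}^2+\alpha_3n_{21}^2=0 .
\end{equation}
We call $(n_{32},n_{13},n_{21})$ the \emph{trivial point} of the conic. It gives a trivial sextuple, but it allows us to parametrize the conic, and in Section~\ref{sec:balanced} it will be both the obstacle and the tool.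

We use the following fact repeatedly: over a field of characteristic not $2$, \emph{a line meets a nonsingular conic in at most two points}. Indeed, a nondegenerate ternary quadratic form cannot vanish on a two-dimensional subspace $V$, since then $V\subset V^\perp$ while $\dim V^\perp=1$; so it restricts to a nonzero binary form on $V$, which has at most two projective zeros.

We now work out one conic completely. Take $n_{12}=2$, $n_{23}=3$ and all other off-diagonal entries equal to $1$. Then
\begin{equation}\label{eq:family}
X=(2z_1,3z_2,z_3),\qquad U=(z_1,2z_2,3z_3),\qquad 3z_1^2+5z_2^2-8z_3^2=0,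
\end{equation}
and the trivial point is $(1,1,1)$.

\begin{proposition}\label{prop:lower}
For large $H$ we have $N_{\mathrm{asym}}(H)\gg H^2\log H$.
\end{proposition}

\begin{proof}
\emph{Points on the conic.} For positive integers $s,t$, substitute $z=\lambda(1,1,1)+\mu(s,t,0)$ into the conic \eqref{eq:family}. The result is $\mu\bigl(\lambda(6s+10t)+\mu(3s^2+5t^2)\bigr)=0$, and the choice $\lambda=3s^2+5t^2$, $\mu=-(6s+10t)$ gives the point
\[
z(s,t)=\bigl(-3s^2-10st+5t^2,\ 3s^2-6st-5t^2,\ 3s^2+5t^2\bigr).
\]
As $(z_1-z_3,z_2-z_3)=\mu(s,t)$ with $\mu\ne0$, distinct coprime pairs $(s,t)$ give distinct projective points. If $s,t\le(y/18)^{1/2}$, the coordinates of $z(s,t)$, and of the primitive vector with $z_3>0$ proportional to it, are at most $y$ in absolute value. For an integer $K\ge1$, the number of coprime pairs in $[1,K]^2$ is at least $K^2\bigl(1-\sum_{d\ge2}d^{-2}\bigr)>K^2/3$. So for $y\ge18$ there are $\gg y$ primitive integer points on the conic with $z_3>0$ and $\max|z_i|\le y$.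

Call an integer point $z$ of the conic \emph{good} if $z_1z_2z_3\ne0$ and $X_i^2\ne U_j^2$ for all $i,j$. When $z_i\neq0$ the condition $X_i^2\ne U_i^2$ holds automatically by \eqref{eq:family}. So a point that is not good lies on one of the $3$ lines $z_i=0$ or one of the $12$ lines $X_i=\pm U_j$ with $i\ne j$, and at most $30$ projective points are lost. Hence there are constants $c_1>0$ and $y_0\ge1$ such that for $y\ge y_0$ at least $c_1y$ primitive good points have $z_3>0$ and $\max|z_i|\le y$. Multiples of good points are good, so the number of good points with $\max|z_i|\le Y$ is at least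
\[
\sum_{g\le Y/y_0}c_1Y/g\gg Y\log Y\qquad(Y\ \text{large}).
\]

\emph{Solutions.} Let $Y=H/12$. Take a good point with $\max|z_i|\le Y$ and an integer $c$ with $|c|\le H/2$, and set $S=4c$, $x=4X$, $u=4U$. By \eqref{eq:inverse} the entries of $A$ are $c\pm X_1\pm X_2\pm X_3$ with an even number of minus signs, and those of $B$ are the same expressions in $U$. These are integers of absolute value at most $H$, since $\sum|X_i|$ and $\sum|U_j|$ are at most $(1+2+3)Y=H/2$. By Lemma~\ref{lem:reduction}(ii)--(iv) the pair $(A,B)$ is a nontrivial non-symmetric solution. Distinct $(c,z)$ give distinct triples $(S,x,u)$, and an unordered pair $\{A,B\}$ comes from at most $2\cdot24^2$ triples. This gives $\gg H\cdot H\log H$ solutions.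
\end{proof}

\begin{example}\label{ex:running}
We have $z(2,1)=(-27,-5,17)$. Changing the signs of $z_1$ and $z_2$ acts on $X$ and on $U$ by an element of $\mathcal W$, so we may take $z=(27,5,17)$, with $X=(54,15,17)$ and $U=(27,10,51)$. For $c=0$ all entries of $A$ and $B$ are even, and halving them gives
\[
\{43,\,11,\,-26,\,-28\},\qquad\{44,\,7,\,-17,\,-34\},
\]
with power sums $0$, $3430$, $41310$.
\end{example}

One conic thus contributes $\gg Q\log Q$ sextuples to $M(Q)$, which agrees, up to the logarithm, with the probabilistic guess $Q^{6-2-3}$. The upper bound has to control all conics at once. Two effects compete: there are many conics with large coefficients, but such conics have few small points.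

\section{Admissible matrices and dyadic boxes}\label{sec:admissible}

We show that every sextuple counted by $M^*(Q)$ comes from a matrix, and we use the freedom in the choice of the matrix. The number of conics is governed by the product of the off-diagonal entries, which we want small. So we relabel the $U_j$ to make the diagonal as large as possible.

A \emph{frame} is a sextuple $(n_{ij})_{i\ne j}$ of positive integers such that, with the notation \eqref{eq:RC},
\[
R_i,C_i\le Q,\qquad \gcd(R_i,C_i)=1,\qquad R_i\ne C_i\qquad(i=1,2,3).
\]
For a frame, the $\alpha_i$ are nonzero and $|\alpha_i|\le Q^2$. A $3\times3$ matrix of positive integers is \emph{admissible} if its off-diagonal entries form a frame and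
\begin{enumerate}
\item[(a)] $X_i,U_j\le Q$ and $X_i\ne U_j$ for all $i,j$;
\item[(b)] $z=(z_1,z_2,z_3)$ is primitive and satisfies \eqref{eq:conic};
\item[(c)] $\prod_in_{i\sigma(i)}\le z_1z_2z_3$ for every $\sigma\in S_3$.
\end{enumerate}

\begin{lemma}\label{lem:admissible}
$M^*(Q)$ is at most $6$ times the number of admissible matrices.
\end{lemma}

\begin{proof}
The conditions defining $M^*(Q)$ are unchanged when the $U_j$ are permuted. So, at the cost of a factor $6$, we may count only sextuples with
\begin{equation}\label{eq:maximal}
\prod_i\gcd(X_i,U_{\sigma(i)})\le\prod_i\gcd(X_i,U_i)\qquad(\sigma\in S_3).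
\end{equation}
A matrix determines its row and column products, so it is enough to attach to such a sextuple an admissible matrix with row products $X_i$ and column products $U_j$. Put $z_i=\gcd(X_i,U_i)$, $R_i=X_i/z_i$, $C_i=U_i/z_i$. Then $\gcd(R_i,C_i)=1$, $R_i\ne C_i$ and $R_1R_2R_3=C_1C_2C_3$.

Let $p$ be a prime with $p^e\,\|\,R_1R_2R_3$. Take $e$ tokens. Give each a row label, with label $i$ used $v_p(R_i)$ times, and a column label, with label $j$ used $v_p(C_j)$ times; this is possible because both families of exponents sum to $e$. No token has equal labels, since $p$ does not divide both $R_i$ and $C_i$. Let $v_p(n_{ij})$ be the number of tokens with labels $(i,j)$. This defines positive integers $n_{ij}$ $(i\ne j)$ that satisfy \eqref{eq:RC}, and they form a frame.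

Condition (a) is part of the hypothesis, and \eqref{eq:conic} is the equality of the sums of squares. The number $\gcd(z_1,z_2,z_3)$ divides all $X_i$ and $U_i$, so it is $1$. Finally $n_{ij}$ divides both $X_i$ and $U_j$, so (c) follows from \eqref{eq:maximal}.
\end{proof}

The coefficients $\alpha_i$ of a frame need not be coprime. If $n_{12}=n_{13}=2$ and the other entries are $1$, then $\alpha=(15,-3,-3)$; if all six entries are odd, then $8$ divides every $\alpha_i$. A common factor makes the conic effectively smaller, so it has to be tracked. Fortunately a factor shared by two coefficients is shared by all three.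

\begin{lemma}\label{lem:gcd}
For a frame let $G=\gcd(\alpha_1,\alpha_2,\alpha_3)$ and $\alpha_i'=\alpha_i/G$. Then $G$ is coprime to all six entries of the frame, the integers $\alpha_1',\alpha_2',\alpha_3'$ are pairwise coprime, and $|\alpha_1\alpha_2\alpha_3|\ge\prod_{i\ne j}n_{ij}$.
\end{lemma}

\begin{proof}
A prime that divides $\alpha_i=R_i^2-C_i^2$ and one of $R_i,C_i$ divides both, which is impossible. So $\alpha_i$ is coprime to $R_iC_i$, and $G$ is coprime to $R_1R_2R_3=\prod_{i\neq j}n_{ij}$. Let $D=\gcd(\alpha_1,\alpha_2)$. Then $R_1R_2$ is a unit modulo $D$ and $(R_1R_2)^2\equiv(C_1C_2)^2\pmod D$. From $(R_1R_2)^2R_3^2=(C_1C_2)^2C_3^2$ we get $(R_1R_2)^2\alpha_3\equiv0\pmod D$, hence $D\mid\alpha_3$ and $D=G$. The argument does not depend on the numbering, so $\gcd(\alpha_i,\alpha_j)=G$ for all $i\ne j$. Finally $|\alpha_i|=|R_i-C_i|(R_i+C_i)\ge\sqrt{R_iC_i}$, and $\prod_i\sqrt{R_iC_i}=\prod_{i\ne j}n_{ij}$.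
\end{proof}

A \emph{box} is a choice of powers of two $N_{ij}\ge1$ $(1\le i,j\le3)$ and $\Gamma\ge1$. An admissible matrix \emph{lies in the box} if $N_{ij}\le n_{ij}<2N_{ij}$ for all $i,j$ and $\Gamma\le G<2\Gamma$; a frame lies in the box if these inequalities hold for its six entries and for $G$. We consider only boxes that contain an admissible matrix. There are $O((\log Q)^{10})$ of them, because $N_{ij}\le Q$ and $\Gamma\le Q^2$, so it suffices to bound the number of admissible matrices in one box. Put
\[
T=N_{11}N_{22}N_{33},\qquad P=\prod_{i\ne j}N_{ij}.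
\]
Conditions (a) and (c) give
\begin{equation}\label{eq:box}
\prod_jN_{ij}\le Q,\qquad\prod_iN_{ij}\le Q,\qquad PT\le Q^3,\qquad\prod_iN_{i\sigma(i)}\le8T\quad(\sigma\in S_3).
\end{equation}
The two $3$-cycles together cover each off-diagonal cell once, so the last bound gives $P\le64T^2$. Then $P^{3/2}\le8PT\le8Q^3$, and
\begin{equation}\label{eq:P}
T\ge P^{1/2}/8,\qquad P\le4Q^2 .
\end{equation}
This is the purpose of condition (c). A box contains at most $P$ frames; without (c) we would know only $P\le Q^3$.

\section{Points on a diagonal conic}\label{sec:points}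

We begin with the equation obtained by fixing one of the three variables. We recall the facts needed about a quadratic field $K$. For $n\ge1$ there are at most $\tau(n)$ ideals of norm $n$ in the ring of integers. Two generators of the same principal ideal differ by a unit. If $K$ is imaginary, there are at most $6$ units. If $K$ is real, the units are $\pm\eta^j$ $(j\in\mathbb Z)$ for a fundamental unit $\eta\ge\frac{1+\sqrt5}2$.

\begin{lemma}\label{lem:binary}
Let $W\ge2$ and let $\beta,\gamma,\nu$ be nonzero integers of absolute value at most $W$. The equation $\beta x^2+\gamma y^2=\nu$ has $\ll_\varepsilon W^\varepsilon$ integer solutions with $|x|,|y|\le W$.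
\end{lemma}

\begin{proof}
Multiply by $\beta$ and put $x'=\beta x$, $d=\beta\gamma$, $n=\beta\nu$. Then $x'^2+dy^2=n$ with $d,n\ne0$ and $|d|,|n|\le W^2$. If $-d=e^2$ is a square, then $(x'-ey)(x'+ey)=n$, and the two factors determine $x'$ and $y$; so there are at most $2\tau(|n|)$ solutions. Otherwise $\xi=x'+y\sqrt{-d}$ is an algebraic integer of norm $n$ in the quadratic field $K=\mathbb Q(\sqrt{-d})$, and it determines $(x,y)$. The ideal $(\xi)$ is one of at most $\tau(|n|)$ ideals of norm $|n|$. If $K$ is imaginary, each has at most $6$ generators. If $K$ is real, then $\xi$ and its conjugate $\xi'$ are at most $2W^2$ in absolute value and $|\xi\xi'|\ge1$, so $(2W^2)^{-1}\le|\xi|\le2W^2$. The generators of a given ideal are $\pm\eta^j\xi_0$, and $O(\log W)$ of them lie in this range.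
\end{proof}

The hypothesis $\nu\ne0$ is needed: $x^2-y^2=0$ has $\gg W$ solutions. This is why the nonvanishing of each right-hand side is checked below.

To exploit large coefficients we use lattices, that is, subgroups of finite index in $\mathbb Z^n$, and two facts about them. The determinant of $n$ vectors of a lattice $\Lambda\subset\mathbb Z^n$ is divisible by the index of $\Lambda$, being up to sign $0$ or the index of the sublattice they span. The intersection of two lattices of coprime indices has index equal to the product of the indices, since the sum of the two lattices is $\mathbb Z^n$. We also recall that a unit modulo $m$ has at most $2^{\omega(m)+1}\le2\tau(m)$ square roots modulo $m$, where $\omega(m)$ is the number of primes dividing $m$; for a prime power $m$ there are at most $4$.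

Consider the conic $3z_1^2+5z_2^2-8z_3^2=0$ and points with $z_1,z_2,z_3$ odd and prime to $15$. Modulo $5$ the equation says $z_1\equiv\pm z_3$, modulo $3$ it says $z_2\equiv\pm z_3$, and modulo $8$ we have $z_1\equiv\mu z_2$ with $\mu\in\{1,3,5,7\}$. Each choice of signs and of $\mu$ defines a lattice of index $5\cdot3\cdot8=120$; the point $(27,5,17)$ has $z_1\equiv z_3\pmod 5$, $z_2\equiv z_3\pmod3$, $z_1\equiv7z_2\pmod 8$. Three points of one such lattice with $0<z_i\le Z_i$ have a determinant that is divisible by $120$ and at most $6Z_1Z_2Z_3$ in absolute value. If $Z_1Z_2Z_3<20$, the determinant vanishes, all points lie in a plane, and there are at most two primitive ones. For a larger box we split the points further according to their reduction modulo an auxiliary prime $\ell$. This costs a factor $\ell+1$ and multiplies the index by $\ell^3$, which explains the cube root in the next lemma.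

\begin{lemma}\label{lem:ternary}
Let $W\ge2$, let $\beta_1,\beta_2,\beta_3$ be nonzero pairwise coprime integers with $|\beta_i|\le W$, and let $1\le Z_i\le W$. Put $\Delta=|\beta_1\beta_2\beta_3|$ and $Z=Z_1Z_2Z_3$. The number of primitive solutions of $q(z)=\beta_1z_1^2+\beta_2z_2^2+\beta_3z_3^2=0$ with $0<z_i\le Z_i$ is
\[
\ll_\varepsilon W^\varepsilon\min\bigl(Z^{1/3},\ 1+(Z/\Delta)^{1/3}\bigr).
\]
\end{lemma}

\begin{proof}
Fix the variable $z_i$ with the smallest range, in at most $Z_i\le Z^{1/3}$ ways. The other two variables satisfy an equation as in Lemma~\ref{lem:binary}, with right side $-\beta_iz_i^2\ne0$ and with $W^3$ in place of $W$. This gives the first bound. The second takes three steps.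

\emph{Lattices from the coefficients.} Let $p^k\,\|\,\beta_3$ with $k\ge1$. By coprimality $\beta_1,\beta_2$ are units modulo $p$, and a solution has $\beta_1z_1^2+\beta_2z_2^2\equiv0\pmod{p^k}$. Let $j=\min(v_p(z_1),v_p(z_2))$. If $2j\ge k$, then $z_1,z_2$ are divisible by $p^{\lceil k/2\rceil}$, which defines a lattice of index $p^{2\lceil k/2\rceil}\ge p^k$. If $2j<k$, write $z_1=p^jy_1$, $z_2=p^jy_2$. Then $\beta_1y_1^2+\beta_2y_2^2\equiv0\pmod{p^{k-2j}}$. One of $y_1,y_2$ is prime to $p$, hence both are, and $y_1\equiv\mu y_2\pmod{p^{k-2j}}$ where $\mu$ is one of at most $4$ square roots of $-\beta_2/\beta_1$. For given $j$ and $\mu$ these conditions define a lattice of index $p^{2j}p^{k-2j}=p^k$. Altogether the solutions are covered by at most $1+4\lceil k/2\rceil\le2k+3\le(k+1)^3$ lattices in $\mathbb Z^3$, each with index a power of $p$ that is at least $p^k$. The same holds for primes dividing $\beta_1$ or $\beta_2$, with the variables permuted. Each prime divides at most one $\beta_i$, so $p^k\,\|\,\Delta$ for the exponent $k$ attached to $p$. Intersecting over the primes $p\mid\Delta$, we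 cover the solutions by at most $\tau(\Delta)^3$ lattices $\Lambda$, each of index at least $\Delta$ and composed only of primes dividing $\Delta$.

\emph{The auxiliary prime.} Chebyshev's estimate provides constants $c_0,Y_0>0$ with $\prod_{Y<\ell\le2Y}\ell\ge e^{c_0Y}$ for $Y\ge Y_0$, the product being over primes. Let $Y=\max\bigl(2(Z/\Delta)^{1/3},C_0\log W\bigr)$, with an absolute constant $C_0$ so large that $Y\ge Y_0$ and $e^{c_0Y}>2W^3\ge2\Delta$. Then not all primes in $(Y,2Y]$ divide $2\Delta$. Fix one, $\ell$, that does not. The conic $q=0$ is nonsingular over $\mathbb F_\ell$, and a nonsingular conic over $\mathbb F_\ell$ has exactly $\ell+1$ points. A primitive solution is nonzero modulo $\ell$, so it reduces to one of them.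

Consider the solutions in the box that lie in a fixed $\Lambda$ and reduce to a fixed point over $\mathbb F_\ell$, and let $v$ be one of them. They all lie in $L_v=\mathbb Zv+\ell\mathbb Z^3$, a lattice of index $\ell^2$. One more factor $\ell$ comes from the tangent line at $v$. Let $\nabla q(v)=(2\beta_iv_i)_i$. Since $\nabla q(v)\cdot v=2q(v)=0$, the formula
\[
\phi(z)=\ell^{-1}\nabla q(v)\cdot z\bmod\ell
\]
defines a homomorphism $\phi\colon L_v\to\mathbb Z/\ell\mathbb Z$, with $\phi(\lambda v+\ell w)=\nabla q(v)\cdot w\bmod\ell$. It is surjective, because $\ell\nmid2\Delta$ and $v\not\equiv0$ give $\nabla q(v)\not\equiv0\pmod\ell$. So $\Lambda_v=\ker\phi$ has index $\ell^3$ in $\mathbb Z^3$. A solution $z$ in our class has the form $z=\lambda v+\ell w$ with $\ell\nmid\lambda$, and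
\[
0=q(z)=\lambda^2q(v)+\lambda\ell\,\nabla q(v)\cdot w+\ell^2q(w)=\lambda\ell\,\nabla q(v)\cdot w+\ell^2q(w).
\]
Dividing by $\ell$ shows that $\nabla q(v)\cdot w\equiv0\pmod\ell$, that is, $z\in\Lambda_v$.

\emph{The determinant.} The indices of $\Lambda$ and $\Lambda_v$ are coprime, so $\Lambda\cap\Lambda_v$ has index at least $\ell^3\Delta>Y^3\Delta\ge8Z$. The determinant of three solutions in our class is divisible by this index and is at most $6Z$ in absolute value, so it is $0$. Hence the class lies in a plane through the origin. The plane meets the conic in at most two projective points, and each contains at most one primitive vector with positive coordinates. The total number of solutions is at most $2(\ell+1)\tau(\Delta)^3$, and $\ell\le2Y\ll\log W+(Z/\Delta)^{1/3}$.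
\end{proof}

Primitivity is used twice, in the reduction modulo $\ell$ and in the last count. Without it the multiples of a single point would violate the bound: $3z_1^2+5z_2^2=8z_3^2$ has the $W$ solutions $(g,g,g)$, but the same happens for $\beta=(b,1,-b-1)$ with $b$ near $W$, where $(Z/\Delta)^{1/3}$ is only of order $W^{1/3}$ when $Z_i=W$. This is the reason for passing from $M$ to $M^*$.

Fix a box and a frame in it. Divide \eqref{eq:conic} by $G$ and apply Lemma~\ref{lem:ternary} with $\beta_i=\alpha_i'$, $Z_i=2N_{ii}$ and $W=Q^2$. The coprimality is supplied by Lemma~\ref{lem:gcd}, which also gives $\Delta=|\alpha_1\alpha_2\alpha_3|/G^3\ge P/(8\Gamma^3)$. Thus the number of admissible matrices in the box with this frame is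
\begin{equation}\label{eq:perframe}
\lessapprox\min\bigl(T^{1/3},\ 1+\Gamma(T/P)^{1/3}\bigr).
\end{equation}

\section{Counting frames, and the proof of Theorem~\ref{thm:one}}\label{sec:frames}

When $\Gamma=1$, the trivial bound $P$ for the number of frames and \eqref{eq:perframe} give $\lessapprox P+P^{2/3}T^{1/3}$ matrices, which is $\ll Q^2$ by \eqref{eq:box} and \eqref{eq:P}. For larger $\Gamma$ the bound \eqref{eq:perframe} loses a factor $\Gamma$. We recover it by showing that frames with large $G$ are rare: $G$ is almost determined by the four entries that occur in $\alpha_1$, and then $G\mid\alpha_2$ is a congruence on the remaining two.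

\begin{lemma}\label{lem:frames}
The number of frames in a box is $\lessapprox P/\Gamma+P^{2/3}$.
\end{lemma}

\begin{proof}
For $\pi\in S_3$ the relabeling $n_{ij}\mapsto n_{\pi(i)\pi(j)}$ permutes the pairs $(R_i,C_i)$, so it maps frames to frames and preserves $G$ and $P$. It permutes the three numbers $N_{12}N_{21}$, $N_{13}N_{31}$, $N_{23}N_{32}$, whose product is $P$. We may therefore assume that $N_{23}N_{32}\ge P^{1/3}$.

Choose $n_{12},n_{13},n_{21},n_{31}$, in at most $P/(N_{23}N_{32})$ ways. This fixes $\alpha_1$, a nonzero integer, so $G\mid\alpha_1$ has $\lessapprox1$ possible values in $[\Gamma,2\Gamma)$. Fix $G$. We have $G\mid\alpha_2=n_{21}^2n_{23}^2-n_{12}^2n_{32}^2$, and these four entries are units modulo $G$ by Lemma~\ref{lem:gcd}. Hence $n_{23}\equiv\mu n_{32}\pmod G$, where $\mu$ is one of at most $2\tau(G)\lessapprox1$ square roots of $(n_{12}/n_{21})^2$ modulo $G$. Fix $\mu$. The pair $(n_{23},n_{32})$ now lies in a lattice of index $G$ in $\mathbb Z^2$, and it is primitive because $n_{23}\mid R_2$ and $n_{32}\mid C_2$.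

Suppose that $K$ primitive positive vectors of this lattice lie in the rectangle $[0,2N_{23}]\times[0,2N_{32}]$. Their slopes are distinct; order them by slope. Two consecutive vectors have a nonzero determinant divisible by $G$, so with the origin they span a triangle of area at least $G/2$. These $K-1$ triangles lie in the rectangle and in disjoint angular sectors, so $(K-1)G/2\le4N_{23}N_{32}$ and $K\le1+8N_{23}N_{32}/\Gamma$. The number of frames is thus
\[
\lessapprox\frac{P}{N_{23}N_{32}}\Bigl(1+\frac{N_{23}N_{32}}\Gamma\Bigr)\le P^{2/3}+\frac P\Gamma.\qedhere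
\]
\end{proof}

\begin{proposition}\label{prop:box}
The number of admissible matrices in a box is $\lessapprox P/\Gamma+Q^{5/3}$.
\end{proposition}

\begin{proof}
If $\Gamma\le P^{1/3}$, there are $\lessapprox P/\Gamma$ frames by Lemma~\ref{lem:frames}, and the second bound in \eqref{eq:perframe} gives
\[
\lessapprox\frac P\Gamma\bigl(1+\Gamma(T/P)^{1/3}\bigr)=\frac P\Gamma+P^{2/3}T^{1/3}
\]
matrices. If $\Gamma>P^{1/3}$, there are $\lessapprox P^{2/3}$ frames, and the first bound in \eqref{eq:perframe} gives $\lessapprox P^{2/3}T^{1/3}$ matrices. By \eqref{eq:box} and \eqref{eq:P}, $P^{2/3}T^{1/3}=P^{1/3}(PT)^{1/3}\le(4Q^2)^{1/3}Q\ll Q^{5/3}$.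
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}\textup{(i)} and Theorem~\ref{thm:one}]
Since $P/\Gamma\le4Q^2$, each of the $O((\log Q)^{10})$ boxes contains $\lessapprox Q^2$ admissible matrices, and Lemma~\ref{lem:admissible} gives $M^*(Q)\lessapprox Q^2$. Then $M(Q)\ll_\varepsilon Q^{2+\varepsilon}$, and \eqref{eq:NM} gives $N_{\mathrm{asym}}(H)\ll_\varepsilon H^{3+\varepsilon}$. By \eqref{eq:sym}, $N(H)\ge N_{\mathrm{sym}}(H)\gg H^3\log H$ and $N(H)=N_{\mathrm{sym}}(H)+N_{\mathrm{asym}}(H)\ll_\varepsilon H^{3+\varepsilon}$. Hence $N(H)=H^{3+o(1)}$.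
\end{proof}

\section{Balanced boxes and the power saving}\label{sec:balanced}

Proposition~\ref{prop:box} already saves a power of $Q$ unless $P$ is close to $Q^2$ and $\Gamma$ is close to $1$. We shall see that this forces all nine entries to be close to $Q^{1/3}$. In that range there are up to $Q^2$ frames, and each was counted with weight $\lessapprox1$. To improve on this we must show that most frames carry no admissible matrix at all. The bound \eqref{eq:perframe} cannot show this. If $N_{11}=N_{32}$, $N_{22}=N_{13}$ and $N_{33}=N_{21}$, then for every frame in the box the trivial point lies in the box, and it is primitive since $n_{13}\mid R_1$ and $n_{21}\mid C_1$. So far the conditions $X_i\ne U_j$ were used only for $i=j$, and the trivial point satisfies those. Now the conditions with $i\ne j$ must enter.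

The idea is to compare the point $z$ with the trivial point. Eliminating $\alpha_3$ between \eqref{eq:conic} and \eqref{eq:trivialpoint} shows that $\alpha_1'$ divides a form of degree four in the entries. In a balanced box both have size about $Q^{4/3}$, so the quotient is small, and this rigidity determines five of the nine entries from the other four.

\begin{lemma}\label{lem:km}
For every admissible matrix there are nonzero integers $k,m$ such that
\begin{equation}\label{eq:k}
G\,(n_{21}^2z_2^2-n_{13}^2z_3^2)=k\,\alpha_1
\end{equation}
and
\begin{equation}\label{eq:m}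
Gz_2^2+kn_{31}^2=mn_{13}^2,\qquad Gz_3^2+kn_{12}^2=mn_{21}^2 .
\end{equation}
\end{lemma}

\begin{proof}
Put $w=n_{21}^2z_2^2-n_{13}^2z_3^2$. Multiply \eqref{eq:conic} by $n_{21}^2$, multiply \eqref{eq:trivialpoint} by $z_3^2$, and subtract. The terms with $\alpha_3$ cancel, and
\[
\alpha_2w=\alpha_1\,(n_{32}^2z_3^2-n_{21}^2z_1^2).
\]
Divide by $G$. As $\gcd(\alpha_1',\alpha_2')=1$, we have $w=k\alpha_1'$ for an integer $k$, which is \eqref{eq:k}. Since $X_2=n_{21}z_2n_{23}$ and $U_3=n_{13}n_{23}z_3$, we have $n_{23}^2w=X_2^2-U_3^2\ne0$, so $k\ne0$.

Insert $\alpha_1=n_{12}^2n_{13}^2-n_{21}^2n_{31}^2$ in \eqref{eq:k} and collect the multiples of $n_{21}^2$ and of $n_{13}^2$: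
\[
n_{21}^2\,(Gz_2^2+kn_{31}^2)=n_{13}^2\,(Gz_3^2+kn_{12}^2).
\]
The numbers $n_{13}$ and $n_{21}$ are coprime, so $Gz_2^2+kn_{31}^2=mn_{13}^2$ for an integer $m$, and substituting this back gives the second equation in \eqref{eq:m}. Suppose that $m=0$. Then $Gz_2^2n_{12}^2=-kn_{31}^2n_{12}^2=Gz_3^2n_{31}^2$, so $z_2n_{12}=z_3n_{31}$. Multiplying by $n_{32}$ gives $U_2=X_3$, which is excluded.
\end{proof}

In Example~\ref{ex:running}, $G=1$, $\alpha_1=3$ and $w=5^2-17^2=-264$, so $k=-88$ and $m=25-88=289-4\cdot88=-63$. For the trivial point $w=0$, so the condition $k\ne0$ is what removes it.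

Suppose for a moment that all $N_{ij}$ are of order $Q^{1/3}$, that $G\ll1$, and that $|\alpha_1|\gg Q^{4/3}$. Then $k\ll1$ by \eqref{eq:k} and $m\ll1$ by \eqref{eq:m}. Once $G,k,m,n_{13},n_{21}$ are chosen, the equations \eqref{eq:m} are of the type in Lemma~\ref{lem:binary}, so they leave $\lessapprox1$ choices for $(z_2,n_{31})$ and $(z_3,n_{12})$. After choosing $n_{23},n_{32}$, the conic determines $z_1$. The count is $\lessapprox Q^{4/3}$, far below $Q^2$. The proof below makes each ``of order'' quantitative with a loss $Q^{O(\delta)}$, and it disposes of the frames with small $|\alpha_1|$ by counting them directly.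

\begin{proof}[Proof of Proposition~\ref{prop:main}\textup{(ii)}]
Let $\delta=2/101$. We show that each box contains $\lessapprox Q^{2-\delta}$ admissible matrices; Lemma~\ref{lem:admissible} then gives the claim. By Proposition~\ref{prop:box} we may assume that $P/\Gamma>Q^{2-\delta}$. With \eqref{eq:box} and \eqref{eq:P} this gives
\begin{equation}\label{eq:ranges}
\Gamma<4Q^\delta,\qquad P>Q^{2-\delta},\qquad Q^{1-\delta/2}\ll T\le Q^{1+\delta},\qquad Q^{3-3\delta/2}\ll PT\le Q^3 .
\end{equation}
In \eqref{eq:perframe} we now have $\Gamma(T/P)^{1/3}\ll Q^{\delta+(2\delta-1)/3}\ll1$, so each frame carries $\lessapprox1$ admissible matrices of the box.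

\emph{Step 1: the box is balanced.} Consider the matrix $(N_{ij})$, the product of whose entries is $PT$. Its three row products are at most $Q$ and multiply to $PT\gg Q^{3-3\delta/2}$, so each lies between $\gg Q^{1-3\delta/2}$ and $Q$; the column products obey the same two facts and hence the same bounds. The permutation products $\Pi_\sigma=\prod_iN_{i\sigma(i)}$ are at most $8T\ll Q^{1+\delta}$. The three even permutations cover each of the nine cells once, and so do the three odd ones. So each $\Pi_\sigma$ is $PT$ divided by two others, and $\Pi_\sigma\gg Q^{3-3\delta/2-2(1+\delta)}=Q^{1-7\delta/2}$. Exactly two permutations $\sigma,\sigma'$ send $i$ to $j$, and apart from the cell $(i,j)$ they cover once each of the four cells outside row $i$ and column $j$. Therefore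
\[
N_{ij}^3=\frac{\Pi_\sigma\,\Pi_{\sigma'}\cdot\prod_lN_{il}\cdot\prod_lN_{lj}}{PT}.
\]
The right side is $\gg Q^{2(1-7\delta/2)+2(1-3\delta/2)-3}$ and $\ll Q^{2(1+\delta)+2-(3-3\delta/2)}$, that is,
\begin{equation}\label{eq:balanced}
Q^{1/3-10\delta/3}\ll N_{ij}\ll Q^{1/3+7\delta/6}\qquad(1\le i,j\le3).
\end{equation}

\emph{Step 2: $|\alpha_1|$ may be assumed large.} Split the matrices in the box according to the power of two $L$ with $L\le|\alpha_1|<2L$; there are $O(\log Q)$ values of $L$. Fix $L$. We claim that $\lessapprox L$ quadruples $(n_{12},n_{13},n_{21},n_{31})$ occur. Write $\alpha_1=h\,(n_{12}n_{13}+n_{21}n_{31})$ with $h=n_{12}n_{13}-n_{21}n_{31}\ne0$. Then $0<|h|<2L/(N_{21}N_{31})$. Choose $n_{21},n_{31}$ in $N_{21}N_{31}$ ways and $h$ in at most $4L/(N_{21}N_{31})$ ways. Then $n_{12}n_{13}=n_{21}n_{31}+h$ is a known positive integer at most $Q$, which leaves $\lessapprox1$ choices for $n_{12},n_{13}$. This proves the claim. Hence there are $\lessapprox LN_{23}N_{32}$ frames, and so $\lessapprox LN_{23}N_{32}$ admissible matrices, for this $L$. We may therefore assume that $LN_{23}N_{32}>Q^{2-\delta}$,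 and \eqref{eq:balanced} gives
\begin{equation}\label{eq:L}
|\alpha_1|\ge L\gg Q^{2-\delta-(2/3+7\delta/3)}=Q^{4/3-10\delta/3}.
\end{equation}

\emph{Step 3: counting through $k$ and $m$.} Let $k,m$ be as in Lemma~\ref{lem:km}. By \eqref{eq:k}, \eqref{eq:ranges}, \eqref{eq:balanced} and \eqref{eq:L},
\[
|k|\ll Q^{\delta}\cdot Q^{4/3+14\delta/3}\cdot Q^{-4/3+10\delta/3}=Q^{9\delta},
\]
and by the first equation in \eqref{eq:m},
\[
|m|\le\frac{Gz_2^2+|k|n_{31}^2}{n_{13}^2}\ll\frac{Q^{9\delta}\,Q^{2/3+7\delta/3}}{Q^{2/3-20\delta/3}}=Q^{18\delta}.
\]
Choose $G$ in $\ll Q^\delta$ ways, $k$ in $\ll Q^{9\delta}$ ways, $m$ in $\ll Q^{18\delta}$ ways, and $n_{13},n_{21},n_{23},n_{32}$ in $\ll Q^{4/3+14\delta/3}$ ways. In each equation of \eqref{eq:m} the coefficients $G,k$ and the right side are now fixed nonzero integers of size $O(Q^3)$, so Lemma~\ref{lem:binary} leaves $\lessapprox1$ choices for $(z_2,n_{31})$ and $\lessapprox1$ choices for $(z_3,n_{12})$. The frame and $z_2,z_3$ are then known, and \eqref{eq:conic} determines $z_1>0$ because $\alpha_1\ne0$. The number of admissible matrices is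
\[
\lessapprox Q^{4/3+14\delta/3+\delta+9\delta+18\delta}=Q^{4/3+98\delta/3}=Q^{2-\delta},
\]
the last equality being the equation $101\delta/3=2/3$ that defines $\delta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
The lower bound for $N_{\mathrm{asym}}(H)$ is Proposition~\ref{prop:lower}. By Proposition~\ref{prop:main}(ii), $M(Q)\ll_\varepsilon Q^{2-2/101+\varepsilon}$, and \eqref{eq:NM} gives $N_{\mathrm{asym}}(H)\ll_\varepsilon H^{3-2/101+\varepsilon}$. Taking $\varepsilon=\frac2{101}-\frac2{102}>0$ yields $N_{\mathrm{asym}}(H)\ll H^{3-1/51}$. Adding this to \eqref{eq:sym} gives the asymptotic formula for $N(H)$. Finally $1-N_{\mathrm{sym}}(H)/N(H)=N_{\mathrm{asym}}(H)/N(H)\ll H^{-1/51}$, because $N(H)\gg H^3$.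
\end{proof}

\begin{thebibliography}{1}

\bibitem{TLT}
Yu-Dai Tsai, Junseok Lee, Fuminobu Takahashi,
\emph{Arithmetic Symmetry in Ideal Prouhet--Tarry--Escott Solutions},
arXiv:2606.07735 (2026).

\end{thebibliography}
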